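# Finite generation of cohomology for special biserial algebras with a tree as Brauer graph

## 1. Two four-dimensional algebras and one scalar

Let $K$ be a field and let $q,c\in K$ be non-zero. Consider the local algebras
$$A_q=K\langle x,y\rangle/(x^2,\;y^2,\;xy-q\,yx),\qquad A'_c=K\langle x,y\rangle/(xy,\;yx,\;x^2-c\,y^2).$$
Both have dimension four: $A_q$ has basis $1,x,y,yx$, and $A'_c$ has basis $1,x,y,y^2$ (here $y^3=c^{-1}yx^2=0$). Write $\Lambda$ for either of them. For $\lambda\in K$, $\lambda\ne0$, let $M_\lambda=\Lambda/(x+\lambda y)\Lambda$, a right module. We compute its minimal projective resolution.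

In $A_q$ we have $(x+\lambda y)x=\lambda\,yx\neq 0$, and in $A'_c$ we have $(x+\lambda y)x=c\,y^2\ne0$. So $(x+\lambda y)\Lambda$ is two-dimensional and contains the socle, and $M_\lambda$ has basis $\bar 1,\bar y$. The first syzygy is $\Omega M_\lambda=(x+\lambda y)\Lambda\cong\Lambda/\{a:(x+\lambda y)a=0\}$, and this annihilator has dimension $4-2=2$. Now
$$(x+\lambda y)(x+\mu y)=\begin{cases}(\lambda+q\mu)\,yx&\text{in }A_q,\\ (c+\lambda\mu)\,y^2&\text{in }A'_c.\end{cases}$$
If $\mu$ makes this zero, then the two-dimensional space $(x+\mu y)\Lambda$ is the whole annihilator. Hence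
$$\Omega M_\lambda\cong M_{-\lambda/q}\ \text{ over }A_q,\qquad \Omega M_\lambda\cong M_{-c/\lambda}\ \text{ over }A'_c.$$
Different values of $\lambda$ give non-isomorphic modules: $sx+ty$ sends $\bar1$ to $(t-s\lambda)\bar y$ and sends $\bar y$ to $0$, so the elements of $\mathrm{span}(x,y)$ that annihilate $M_\lambda$ are exactly the multiples of $x+\lambda y$.

Over $A'_c$ we get $\Omega^2M_\lambda\cong M_\lambda$ for every $c$. Over $A_q$ we get $\Omega^kM_\lambda\cong M_{(-1/q)^k\lambda}$. If $q$ is not a root of unity, this sequence never returns to $M_\lambda$, although all terms of the resolution have dimension four. In one algebra the scalar accumulates, and in the other it cancels after two steps.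

The difference is visible in a small graph. In $A_q$ the non-zero paths alternate, $xyxy\cdots$, and the two arrows form one orbit under "the arrow that may follow". In $A'_c$ each arrow may be followed only by itself, and there are two orbits. Draw a dot for each orbit and, for the single vertex of the quiver, an edge joining the orbits of the two arrows starting there. For $A_q$ the edge is a loop, and for $A'_c$ it is a segment, which is a tree. We ask whether such a tree always forces good cohomological behavior, in a sense made precise in Section 2, whatever the scalars are.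

## 2. The algebras, their Brauer graphs, and the condition (Fg)

Paths are written left to right: $\gamma\alpha$ means $\gamma$ followed by $\alpha$. Modules are finite-dimensional right modules unless something else is said or is visible.

**Definition 2.1 (the algebras).** Let $\Lambda=K\mathcal Q/I$ with $\mathcal Q$ a finite connected quiver and $I$ an admissible ideal generated by a set of relations $\rho$. The algebra $\Lambda$ is called *special biserial and weakly symmetric* if the following hold.

1. Every vertex of $\mathcal Q$ is either the source of two arrows and the target of two arrows (valency two), or the source of one arrow and the target of one arrow (valency one).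
2. If two different arrows $\alpha,\beta$ start at $i$, then for an arrow $\gamma$ ending at $i$ precisely one of $\gamma\alpha,\gamma\beta$ is in $\rho$.
3. If two different arrows $\gamma,\delta$ end at $i$, then for an arrow $\alpha$ starting at $i$ precisely one of $\gamma\alpha,\delta\alpha$ is in $\rho$.
4. For each vertex $i$ of valency two there are different paths $C_i,D_i$ of length $\ge2$ starting and ending at $i$, and non-zero scalars $p_i,q_i\in K$, such that $p_iC_i+q_iD_i\in\rho$.
5. For each vertex $i$ of valency one there is a path $C_i$ of length $\ge2$ starting and ending at $i$ such that $C_i\alpha\in\rho$, where $\alpha$ is the arrow starting at $i$.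
6. Any rotation of a path $C_i$ or $D_i$ in 4. or 5. is again a path occurring in a relation of the form 4. or 5.
7. $\rho$ consists precisely of these relations.

Fix the quiver, the zero relations in 2., 3., 5. and the paths in 4., and let the non-zero scalars vary over all choices compatible with 1.–7. This gives a family of algebras $\Lambda_{\bf q}$, where ${\bf q}$ records the scalars. The member whose relations of type 4. are $C_i-D_i$ is denoted $\Lambda_{\bf 1}$.

**Definition 2.2 (Brauer graph).** For an arrow $\gamma$ let $\pi(\gamma)$ be the unique arrow $\alpha$ starting at the end of $\gamma$ with $\gamma\alpha\notin\rho$. The vertices of $G=G_\Lambda$ are the $\pi$-orbits of arrows, together with one additional vertex for each vertex of $\mathcal Q$ of valency one. Each vertex $i$ of $\mathcal Q$ gives one edge of $G$. If $i$ has valency two, the edge joins the orbits of the two arrows starting at $i$ (a loop if they coincide). If $i$ has valency one, it joins the orbit of the arrow starting at $i$ to the additional vertex for $i$.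

The graph does not depend on ${\bf q}$. *Tree* means a connected graph without cycles, so in particular without loops and multiple edges.

**Example 2.3.** The algebras $A_q$ (with $C=xy$, $D=yx$) and $A'_c$ (with $C=x^2$, $D=y^2$) are of this kind, with Brauer graph a loop and a segment, respectively. For two vertices, take arrows $a:1\to2$, $b:2\to1$, a loop $x$ at $1$ and a loop $y$ at $2$, with relations $xa,\ ay,\ yb,\ bx$ and
$$p_1x^r+q_1(ab)^m,\qquad p_2y^s+q_2(ba)^m\qquad(r,s\ge2,\ m\ge1).$$
Here $\pi$ fixes $x$ and $y$ and exchanges $a$ and $b$. The graph is the path $u - v - w$ with $u=\{x\}$, $v=\{a,b\}$, $w=\{y\}$. Its edges are $1=\{u,v\}$ and $2=\{v,w\}$. If the loop $x$ is omitted, vertex $1$ has valency one, its relation becomes $(ab)^ma$, and $u$ becomes the additional vertex. The graph is the same.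

We recall some standard facts. Put $\Lambda^e=\Lambda^{op}\otimes_K\Lambda$. The Hochschild cohomology ring is $HH^*(\Lambda)=\mathrm{Ext}^*_{\Lambda^e}(\Lambda,\Lambda)=\mathrm{Hom}_{D(\Lambda^e)}(\Lambda,\Lambda[*])$, with composition as product. It is graded commutative, and $HH^0(\Lambda)$ is the center. It acts on $\mathrm{Ext}^*_\Lambda(M,N)$ by $f\cdot\zeta=f\circ(M\otimes^L_\Lambda\zeta)$ for right modules, and through $-\otimes^L_\Lambda M$ for left modules. Complexes are indexed homologically, $Y[j]_k=Y_{k-j}$ with differential $(-1)^jd$. If $Y$ is a complex of projectives with $Y_k=0$ for $k<0$ and $N$ is a module, then $\mathrm{Hom}_D(Y,N[k])=H^k(\mathrm{Hom}(Y,N))$.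

**Definition 2.4 ((Fg), in the sense of Erdmann, Holloway, Snashall, Solberg and Taillefer).** Let $\Lambda$ be a finite-dimensional selfinjective algebra with radical $\mathfrak r$. It satisfies (Fg) if there is a graded subalgebra $H\subseteq HH^*(\Lambda)$ that is commutative and Noetherian with $H^0=HH^0(\Lambda)$, such that $\mathrm{Ext}^*_\Lambda(\Lambda/\mathfrak r,\Lambda/\mathfrak r)$ is a finitely generated $H$-module.

**Example 2.5.** Let $\Lambda=K[x]/(x^N)$, $N\ge2$. Then $\Lambda\otimes\Lambda=K[s,t]/(s^N,t^N)$. Let $g=\sum_{i+j=N-1}s^it^j$, so $(s-t)g=0$. The cokernel of multiplication by $s-t$ is $K[s]/(s^N)=\Lambda$. So the image of $s-t$ has dimension $N^2-N$ and its kernel has dimension $N$. Since $(s-t)g=0$, the ideal $(g)$ is spanned by $g,sg,\dots,s^{N-1}g$. These are independent, since $s^ig$ contains $s^it^{N-1}$ and no other monomial $s^jt^{N-1}$. So $\mathrm{im}\,g=\ker(s-t)$, and by dimensions $\ker g=\mathrm{im}(s-t)$. Hence $\Lambda$ has a bimodule resolution with all terms $\Lambda\otimes\Lambda$ and differentials alternately $s-t$ and $g$. Shifting it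 by two gives $\chi\in HH^2(\Lambda)$. On $\mathrm{Ext}^*(K,K)$, which has dimension one in each degree, $\chi$ acts bijectively. So this Ext is generated over $K[\chi]$ in degrees $0,1$, and $\Lambda$ satisfies (Fg) with $H=HH^0(\Lambda)[\chi]$. For $N\ge3$ this algebra belongs to the class of Definition 2.1, with one vertex of valency one, and $G$ is a segment.

**Definition 2.6.** A finite-dimensional non-projective module is a *criminal* if it has complexity one but is not periodic under $\Omega$. Complexity one means that the terms of its minimal projective resolution have bounded dimension. When we speak of periodicity, modules have no non-zero projective summands.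

Section 1 shows that each $M_\lambda$ is a criminal over $A_q$ when $q$ is not a root of unity.

## 3. The theorems

The following is Theorem 1.1 of Karin Erdmann, "Algebras with non-periodic bounded modules", arXiv:1601.07480 (2016). We use it as a known result.

**Theorem 3.1.** Let $K$ be algebraically closed and contain a non-zero element that is not a root of unity. Let $\Lambda_{\bf q}$ be a family of indecomposable weakly symmetric special biserial $K$-algebras of infinite representation type. Then the following are equivalent: (a) $\Lambda_{\bf q}$ has no criminals for any ${\bf q}$; (b) $G_\Lambda$ is a tree with no multiple edges.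

That paper poses the problem whether the algebras in Theorem 3.1 for which the Brauer graph is a tree always satisfy (Fg). The answer is yes, for every admissible choice of ${\bf q}$. Infinite representation type and the hypotheses on $K$ are not needed for this.

**Theorem A.** Let $K$ be any field and $\Lambda=\Lambda_{\bf q}$ as in Definition 2.1, with $G$ a tree with $n$ edges. There are $\eta\in HH^2(\Lambda)$ and $\chi\in HH^{2n}(\Lambda)$ such that $\mathrm{Ext}^*_\Lambda(M,N)$ (for all finite-dimensional right modules $M,N$, and likewise for all left modules) and $HH^*(\Lambda)$ are finitely generated $K[\eta,\chi]$-modules. Hence $\Lambda$ satisfies (Fg), with $H=HH^0(\Lambda)[\eta,\chi]$.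

**Theorem B.** Let $K$ and the family $\Lambda_{\bf q}$ be as in Theorem 3.1. The following are equivalent: (a) no $\Lambda_{\bf q}$ has criminals; (b) $G_\Lambda$ is a tree; (c) every $\Lambda_{\bf q}$ satisfies (Fg).

The plan for Theorem A is to write $\Lambda=B/zB$. Here $B$ is an infinite-dimensional quadratic monomial algebra whose bimodule resolution is eventually periodic, and $z$ is central and regular. The element $z$ gives $\eta$, as for a hypersurface. The period of $B$ should give $\chi$, but there is an obstruction, and most of the work is to show that it vanishes.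

From now on until Section 11, $G$ is a tree with $n$ edges, so $\mathcal Q$ has $n$ vertices.

## 4. Orbits of arrows, a cycle of length $2n$, and the scalars

**Step 4.1: $\pi$ is a permutation.** *This makes the orbits cycles.* At a vertex of valency two this is conditions 2 and 3. At a vertex of valency one no path of length two through it lies in $\rho$, since $C_i\alpha$ has length at least three. So the arrow ending there is followed by the arrow starting there.

For an arrow $\alpha$ in the orbit $v$ let $n_v$ be the size of $v$ and $c_\alpha=\alpha\,\pi(\alpha)\cdots\pi^{n_v-1}(\alpha)$. Since $G$ has no loops, the two arrows starting at a vertex of valency two lie in different orbits. So each orbit contains at most one arrow starting at a given vertex. Consequently, if $\gamma\gamma'$ is a path with both arrows in one orbit, then $\gamma'=\pi(\gamma)$. A closed path of positive length with all arrows in one orbit is a power of some $c_\alpha$.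

**Step 4.2: shape of the paths $C_i,D_i$.** *We show that for each orbit $v$ there is $m_v\ge1$ such that the paths $C_i,D_i$ are exactly the $c_\alpha^{m_v}$ ($\alpha\in v$), one for each arrow $\alpha$.* Fix an orbit $v$ and suppose that no path $C_i,D_i$ has all its arrows in $v$. Consider the quotient of $K\mathcal Q$ by all arrows outside $v$. All relations in $\rho$ vanish there. For types 4 and 5 this holds by assumption. For a zero relation $\alpha\beta$ of type 2 or 3 with $\alpha\in v$ we have $\beta\neq\pi(\alpha)$, so $\beta\notin v$. Hence this quotient is a quotient of $\Lambda$. But it is infinite-dimensional, since the powers of $c_\alpha$ ($\alpha\in v$) survive. This is a contradiction. So some $c_\alpha^m$ with $\alpha\in v$ is among the paths, and by condition 6 so are all its rotations $c_{\alpha'}^m$, $\alpha'\in v$. Thus every arrow starts at least one of the paths. At each vertex the number of these paths equals the number of arrows starting there, so there is exactly one per arrow.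

**Step 4.3: the completed quiver.** *We treat both valencies alike.* Let $\mathcal Q'$ be $\mathcal Q$ with a loop $y_i$ added at each vertex $i$ of valency one. Put $\pi(y_i)=y_i$ and let the orbit $w_i=\{y_i\}$ be the additional vertex of $G$, with $m_{w_i}=n_{w_i}=1$. Now $\mathcal Q'$ has $2n$ arrows, two starting and two ending at each vertex. The vertex set $V$ of $G$ is the set of $\pi$-orbits on arrows of $\mathcal Q'$, and each vertex $i$ of $\mathcal Q'$ is an edge of $G$. For an endpoint $v$ of $i$ (written $v\in i$) exactly one arrow in $v$ starts at $i$ and, applying $\pi^{-1}$, exactly one arrow in $v$ ends at $i$. In particular an arrow is determined by its orbit and its source, and also by its orbit and its target.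

Write $s(\alpha),t(\alpha)$ for source and target, $\alpha^*$ for the other arrow starting at $s(\alpha)$, and
$$M_v=m_vn_v,\qquad C_\alpha=c_\alpha^{m_v}\ (\alpha\in v),\qquad \sigma(\alpha)=\pi(\alpha)^*.$$
So $C_\alpha$ has length $M_v$. If $\alpha\in v$, then $\sigma(\alpha)$ starts at $t(\alpha)$ and lies in the *other* endpoint of the edge $t(\alpha)$. Also
$$\pi(\sigma^{-1}\alpha)=\alpha^*,\tag{1}$$
so $\sigma^{-1}\alpha$ ends at $s(\alpha)$ and lies in the same orbit as $\alpha^*$.

For Example 2.3, $\sigma$ is $a\mapsto y\mapsto b\mapsto x\mapsto a$, a single 4-cycle. For $A'_c$ it exchanges $x$ and $y$. For $A_q$, whose graph is not a tree, the same formula would give $\sigma(x)=x$, $\sigma(y)=y$.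

**Step 4.4: $\sigma$ is a single $2n$-cycle.** *This will be the period of the resolution.* Arrows correspond to flags $(v,i)$ with $v\in i$. So we must show the following. Let a finite tree with $n\ge1$ edges be given, with a permutation $\pi$ of its flags whose orbits are the sets of flags at the individual vertices. Let $*$ exchange the two flags of each edge. Then $\sigma=*\circ\pi$ is a $2n$-cycle. Use induction on $n$. For $n=1$, $\pi=\mathrm{id}$ and $\sigma=*$ is a 2-cycle. For $n\ge2$ let $w$ be a leaf with edge $i=\{v,w\}$, and put $a=(v,i)$, $b=(w,i)$. Then $\pi(b)=b$, and $v$ has a further flag, so $\alpha=\pi^{-1}(a)\ne a$. We get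
$$\sigma(\alpha)=a^*=b,\qquad\sigma(b)=b^*=a,\qquad\sigma(a)=\pi(a)^*\notin\{a,b\}.$$
Delete $i$ and $w$. The remaining tree carries the permutation $\pi'$ that agrees with $\pi$ except that $\pi'(\alpha)=\pi(a)$. So $\sigma'(\alpha)=\pi(a)^*=\sigma(a)$, and $\sigma'=\sigma$ on the other remaining flags. Thus $\sigma$ arises from $\sigma'$ by inserting $b,a$ after $\alpha$. By induction $\sigma'$ is a single cycle, so $\sigma$ is one.

**Step 4.5: scalars become vertex labels.** *This is what will make $z$ central.* On a tree, prescribed non-zero ratios along the edges are realized by vertex labels: choose the label of a root and propagate outward. So there are $\varepsilon_v\in K^\times$ ($v\in V$) such that for every $i=\{v,w\}$ of valency two the relation 4 is a scalar multiple of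
$$\varepsilon_vC_\alpha+\varepsilon_wC_{\alpha^*}\qquad(\alpha\in v\text{ starting at }i),$$
and such that $\varepsilon_{w_i}=-\varepsilon_v$ for every $i=\{v,w_i\}$ of valency one. Write $\varepsilon(\alpha)=\varepsilon_v$ for $\alpha\in v$.

**Remark 4.6 (removing the scalars does not settle the question).** A natural first attempt is to rescale the scalars away. If $K$ is algebraically closed this is possible. Multiply one chosen arrow of each orbit $v$ of arrows of $\mathcal Q$ by $t_v\in K^\times$. This multiplies every $C_\alpha$, $\alpha\in v$, by $t_v^{m_v}$, since $c_\alpha$ contains the chosen arrow once. Color the vertices of the tree by signs $s_v=\pm1$ so that adjacent vertices have different signs, and choose $t_v$ with $\varepsilon_vt_v^{m_v}=s_v$. Then all relations 4 become multiples of $C_i-D_i$, so $\Lambda_{\bf q}\cong\Lambda_{\bf 1}$. But the attempt stops there, because (Fg) for $\Lambda_{\bf 1}$ still has to be proved. The proof below keeps the scalars and works over every field.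

## 5. A monomial algebra $B$ with a central element $z$

Let $B=K\mathcal Q'/(\alpha\sigma(\alpha):\alpha)$. After an arrow $\alpha$ only $\pi(\alpha)$ may follow, so $B$ has as basis the $e_i$ and the paths $\alpha\,\pi(\alpha)\cdots\pi^{r-1}(\alpha)$, $r\ge1$. From now on "path" means such a basis path, and "trivial path" means some $e_i$. Put
$$z=\sum_{\alpha}\varepsilon(\alpha)\,C_\alpha .$$

**Step 5.1: $z$ is central.** Clearly $e_iz=ze_i$. The last arrow of $C_{\alpha^*}$ is $\pi^{-1}(\alpha^*)=\sigma^{-1}(\alpha)$ by (1), so $C_{\alpha^*}\alpha=0$. Also $\alpha C_{\sigma\alpha}=0$. Hence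
$$z\alpha=\varepsilon(\alpha)C_\alpha\alpha=\varepsilon(\alpha)\,\alpha C_{\pi\alpha}=\alpha z .$$

**Step 5.2: $z$ is a non-zero-divisor.** Let $u=\sum\lambda_ie_i+\sum\lambda_pp$. The part of $zu$ supported on paths starting with $\alpha$ is $\varepsilon(\alpha)\bigl(\lambda_{s(\alpha)}C_\alpha+\sum_p\lambda_pC_\alpha p\bigr)$, where $p$ runs over the paths starting with $\alpha$. The paths occurring here are distinct, so $zu=0$ forces $u=0$.

**Step 5.3: $\Lambda\cong B/zB$.** Since $z$ is central, $zB$ is the ideal generated by the elements $ze_i=\varepsilon_vC_\alpha+\varepsilon_wC_{\alpha^*}$, where $i=\{v,w\}$ and $\alpha\in v$ starts at $i$. At a vertex of valency two these are the relations 4 up to scalars, and the relations $\alpha\sigma(\alpha)$ through such a vertex are the relations 2 and 3. Now let $i=\{v,w_i\}$ have valency one. Let $\alpha\in v$ be the arrow of $\mathcal Q$ starting at $i$ and $\gamma=\pi^{-1}(\alpha)$ the one ending at $i$. Then $ze_i=\varepsilon_v(C_\alpha-y_i)$, and the quadratic relations through $i$ are $y_i\alpha$ and $\gamma y_i$. Eliminate $y_i=C_\alpha=C_i$.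 The first relation becomes $C_i\alpha=0$, which is relation 5. The second becomes $\gamma C_\alpha=C_\gamma\gamma=0$, and we check that this already follows from $\rho$. Let $j=s(\gamma)$. If $j$ has valency one, then $C_\gamma\gamma=C_j\gamma\in\rho$. If $j$ has valency two, then by 4 the element $C_\gamma\gamma$ is a multiple of $C_{\gamma^*}\gamma$, which ends in $\sigma^{-1}(\gamma)\gamma$, a zero relation at the vertex $j$. So $B/zB$ is $K\mathcal Q$ modulo the ideal generated by $\rho$.

**Step 5.4: a basis of $\Lambda$.** For a path $p$ starting with $\alpha\in v$ we have $zp=\varepsilon_vC_\alpha p$. So $zB$ is spanned by all paths of length $>M_v$ in orbits $v$ and by the $ze_i$. Hence $\Lambda$ has as basis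

- $e_i$ for each $i$;
- the paths of length $1\le r<M_v$ in each orbit $v$;
- one element $\omega_i=\varepsilon_vC_\alpha=-\varepsilon_wC_{\alpha^*}$ for each $i=\{v,w\}$, where $\alpha\in v$ starts at $i$ (a choice of sign).

*Selfinjectivity.* Definition 2.4 asks for this, and the basis shows it. Let $\varphi:\Lambda\to K$ be $1$ on each $\omega_i$ and $0$ on the other basis elements. For a path $p$ of length $1\le r<M_v$ in $v$, the only basis element $b$ with $\varphi(pb)\ne0$ is the path in $v$ of length $M_v-r$ continuing $p$. Indeed, a path in another orbit gives $0$, and so do $\omega_j$ and longer paths, while $pe_j$ is $p$ or $0$. For $e_i$ the only partner is $\omega_i$, and for $\omega_i$ it is $e_i$. So the bilinear form $(a,b)\mapsto\varphi(ab)$ is non-degenerate, and $\Lambda$ is a Frobenius algebra, hence selfinjective.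

**Step 5.5: a grading.** *It will later force a Hochschild group to vanish.* Let
$$\Gamma=\mathbb Z^V/\langle M_vg_v-M_wg_w:v,w\in V\rangle,$$
with standard generators $g_v$, and let $\tau$ be the common class of the $M_vg_v$. The subgroup factored out is $\{\sum_ub_uM_ug_u:\sum_ub_u=0\}$, so for $N\in\mathbb Z$
$$\sum_ux_ug_u=N\tau\text{ in }\Gamma\iff x_u=b_uM_u\text{ for all }u,\text{ with }b_u\in\mathbb Z,\ \sum_ub_u=N.\tag{2}$$
Put $\deg\alpha=g_v$ for $\alpha\in v$. Then $B$ is $\Gamma$-graded, $z$ is homogeneous of degree $\tau$, and $\Lambda$ is $\Gamma$-graded with the basis of Step 5.4 homogeneous. Let $S=\sum_vn_vg_v$, the sum of the degrees of all $2n$ arrows. The bimodule Hom and Ext groups out of $\Lambda$ and out of the complex $X$ of Section 7 are computed by complexes of finitely generated graded projective bimodules. Hence they are $\Gamma$-graded. A map of degree $\gamma$ sends degree $x$ to degree $x+\gamma$, a subscript $\gamma$ denotes the part of degree $\gamma$, and $U(-\tau)_x=U_{x-\tau}$.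

**Remark 5.6 (what breaks for the loop).** For $A_q$ one has $A_q=B/(z)$ with $B=K\langle x,y\rangle/(x^2,y^2)$ and $z=xy-q\,yx$. Here $zx=xyx$ and $xz=-q\,xyx$, so $xz=-q\,zx$. Similarly $zy=-q\,yxy$ and $yz=yxy$, so $zy=-q\,yz$. For $q\ne-1$ the element $z$ commutes with $x$ and $y$ only up to scalars, and the construction below, which needs $z$ central, does not start.

## 6. The bimodule resolution of $B$: exactness, period, and a homotopy for $z$

Let $P_0=\bigoplus_iBe_i\otimes e_iB$ with generators $[e_i]$. For $k\ge1$ let
$$P_k=\bigoplus_\alpha Be_{s(\alpha)}\otimes e_{t(\sigma^{k-1}\alpha)}B$$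
with generators $[\alpha;k]$ of degree $\deg\alpha+\deg\sigma\alpha+\dots+\deg\sigma^{k-1}\alpha$. Put
$$d[\alpha;k]=\alpha[\sigma\alpha;k-1]+(-1)^k[\alpha;k-1]\sigma^{k-1}\alpha,$$
where $[\,\cdot\,;0]$ means the appropriate $[e]$. So $d[\alpha;1]=\alpha[e_{t(\alpha)}]-[e_{s(\alpha)}]\alpha$. In $d^2[\alpha;k]$ the two terms with one factor on each side are $(-1)^{k-1}\alpha[\sigma\alpha;k-2]\sigma^{k-1}\alpha$ and $(-1)^k\alpha[\sigma\alpha;k-2]\sigma^{k-1}\alpha$, which cancel. The others contain $\alpha\,\sigma\alpha=0$ or $\sigma^{k-2}\alpha\,\sigma^{k-1}\alpha=0$. So $d^2=0$. Let $\mu:P_0\to B$, $[e_i]\mapsto e_i$. Then $\mu d=0$. For a path put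
$$\Delta(\gamma_1\cdots\gamma_r)=\sum_j\gamma_1\cdots\gamma_{j-1}[\gamma_j;1]\gamma_{j+1}\cdots\gamma_r\in P_1,\qquad\Delta(e_i)=0.$$
The sum $d\Delta(a)$ telescopes to $a[e]-[e]a$.

**Step 6.1: $P\to B$ is a resolution.** *We give a contracting homotopy.* Let $a$ denote a path or a trivial path. Define right $B$-linear maps $H$ as follows. On $B$, $H(b)=[e]b$. On $P_0$, $H(a[e])=\Delta(a)$. For $k\ge1$,
$$H(a[\alpha;k])=\begin{cases}a'[\gamma;k+1]&\text{if }a=a'\gamma\text{ with }\gamma\text{ an arrow and }\sigma(\gamma)=\alpha\quad\text{(first case)},\\0&\text{otherwise}\quad\text{(second case)}.\end{cases}$$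
In the first case $a\alpha=0$. In the second case $a\alpha$ is a path. We check $dH+Hd=1$ on the augmented complex.

- $k\ge2$, first case: $dH(a[\alpha;k])=a[\alpha;k]+(-1)^{k+1}a'[\gamma;k]\sigma^{k-1}\alpha$. Since $a\alpha=0$, $Hd(a[\alpha;k])=(-1)^kH(a[\alpha;k-1])\sigma^{k-1}\alpha=(-1)^ka'[\gamma;k]\sigma^{k-1}\alpha$. The sum is $a[\alpha;k]$.
- $k\ge2$, second case: $H(a[\alpha;k])=0=H(a[\alpha;k-1])$ and $H(a\alpha[\sigma\alpha;k-1])=a[\alpha;k]$.
- $k=1$, first case: $dH(a[\alpha;1])=a[\alpha;1]+a'[\gamma;1]\alpha$, and $Hd(a[\alpha;1])=-\Delta(a)\alpha=-a'[\gamma;1]\alpha$, because $\gamma\alpha=0$ kills all other terms of $\Delta(a)\alpha$.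
- $k=1$, second case: $H(a[\alpha;1])=0$ and $Hd(a[\alpha;1])=\Delta(a\alpha)-\Delta(a)\alpha=a[\alpha;1]$.
- $k=0$: $dH(a[e])=a[e]-[e]a$ and $H\mu(a[e])=[e]a$. On $B$: $\mu H=1$.

So $P\to B$ is a projective bimodule resolution. The augmented complex is exact, bounded below, and consists of projective left modules and of projective right modules. So it is split exact on each side.

**Step 6.2: periodicity.** *This is where the $2n$-cycle enters.* Since $\sigma^{2n}=1$, there are bimodule maps
$$\kappa:P_{k+2n}\to P_k,\qquad[\alpha;k+2n]\mapsto[\alpha;k]\ (k\ge1),\qquad[\alpha;2n]\mapsto[e_{s(\alpha)}].$$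
The last one is well defined because $t(\sigma^{2n-1}\alpha)=t(\sigma^{-1}\alpha)=s(\alpha)$. They commute with $d$. For $k\ge2$ the signs agree since $2n$ is even, and for $k=1$ we have $\kappa d[\alpha;2n+1]=\alpha[e_{t(\alpha)}]-[e_{s(\alpha)}]\alpha=d[\alpha;1]$. On $P_k$ with $k<2n$ put $\kappa=0$. So $\kappa:P\to P[2n]$ is a chain map, and $P_{k+2n}\to P_k$ is an isomorphism for all $k\ge1$. By Step 4.4 the generator $[\alpha;2n]$ has degree $S$, so $\kappa$ has degree $-S$.

**Step 6.3: a homotopy for $z$.** *Left and right multiplication by $z$ on $P$ both lift multiplication by $z$ on $B$, so they are homotopic. We need an explicit homotopy.* For $\delta\in w$ let $\hat q_\delta$ be the path of length $M_w-1$ in $w$ from $t(\delta)$ to $s(\delta)$ (trivial if $M_w=1$). Then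
$$\delta\hat q_\delta=C_\delta,\qquad\hat q_\delta\delta=C_{\pi\delta}.$$
Define bimodule maps $h:P_k\to P_{k+1}$ of degree $\tau$ by
$$h[e_i]=\sum_{s(\alpha)=i}\varepsilon(\alpha)\Delta(C_\alpha),$$
$$h[\alpha;k]=\varepsilon(\sigma^{-1}\alpha)\,\hat q_{\sigma^{-1}\alpha}[\sigma^{-1}\alpha;k+1]+(-1)^k\varepsilon(\sigma^k\alpha)[\alpha;k+1]\hat q_{\sigma^k\alpha}\quad(k\ge1).\tag{3}$$

**Claim 6.4.** $dh+hd=(z\cdot)-(\cdot z)$.

We use throughout that $\varepsilon(\sigma^{-1}\alpha)=\varepsilon(\alpha^*)$ and $\hat q_{\sigma^{-1}\alpha}\sigma^{-1}\alpha=C_{\alpha^*}$, both by (1). Also, the two arrows starting at $t(\sigma^{k-1}\alpha)$ are $\sigma^k\alpha$ and $\pi\sigma^{k-1}\alpha$.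

For $k=0$: $dh[e_i]=\sum_{s(\alpha)=i}\varepsilon(\alpha)(C_\alpha[e_i]-[e_i]C_\alpha)=z[e_i]-[e_i]z$.

For $k\ge2$, the sum $dh[\alpha;k]+hd[\alpha;k]$ consists of the following four parts, the first two from $dh$ and the last two from $hd$.

- $\varepsilon(\sigma^{-1}\alpha)\bigl(C_{\alpha^*}[\alpha;k]+(-1)^{k+1}\hat q_{\sigma^{-1}\alpha}[\sigma^{-1}\alpha;k]\sigma^{k-1}\alpha\bigr)$;
- $(-1)^k\varepsilon(\sigma^k\alpha)\bigl(\alpha[\sigma\alpha;k]\hat q_{\sigma^k\alpha}+(-1)^{k+1}[\alpha;k]C_{\sigma^k\alpha}\bigr)$;
- $\alpha h[\sigma\alpha;k-1]=\varepsilon(\alpha)C_\alpha[\alpha;k]+(-1)^{k-1}\varepsilon(\sigma^k\alpha)\,\alpha[\sigma\alpha;k]\hat q_{\sigma^k\alpha}$;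
- $(-1)^kh[\alpha;k-1]\sigma^{k-1}\alpha=(-1)^k\varepsilon(\sigma^{-1}\alpha)\hat q_{\sigma^{-1}\alpha}[\sigma^{-1}\alpha;k]\sigma^{k-1}\alpha-\varepsilon(\sigma^{k-1}\alpha)[\alpha;k]C_{\pi\sigma^{k-1}\alpha}$.

The terms with $\hat q$ cancel in pairs. What remains is
$$\bigl(\varepsilon(\alpha)C_\alpha+\varepsilon(\alpha^*)C_{\alpha^*}\bigr)[\alpha;k]-[\alpha;k]\bigl(\varepsilon(\sigma^k\alpha)C_{\sigma^k\alpha}+\varepsilon(\pi\sigma^{k-1}\alpha)C_{\pi\sigma^{k-1}\alpha}\bigr)=z[\alpha;k]-[\alpha;k]z.$$

For $k=1$ we have $hd[\alpha;1]=\alpha h[e_{t(\alpha)}]-h[e_{s(\alpha)}]\alpha$. Computing $\Delta$ of the path $C_\alpha\alpha=\alpha C_{\pi\alpha}$ in two ways gives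
$$\alpha\Delta(C_{\pi\alpha})-\Delta(C_\alpha)\alpha=C_\alpha[\alpha;1]-[\alpha;1]C_{\pi\alpha}.$$
In $\alpha\Delta(C_{\sigma\alpha})$ only the first term survives, since the others begin with $\alpha\,\sigma\alpha$. In $\Delta(C_{\alpha^*})\alpha$ only the last survives, since the last arrow of $C_{\alpha^*}$ is $\sigma^{-1}\alpha$. So
$$hd[\alpha;1]=\varepsilon(\alpha)\bigl(C_\alpha[\alpha;1]-[\alpha;1]C_{\pi\alpha}\bigr)+\varepsilon(\sigma\alpha)\,\alpha[\sigma\alpha;1]\hat q_{\sigma\alpha}-\varepsilon(\sigma^{-1}\alpha)\,\hat q_{\sigma^{-1}\alpha}[\sigma^{-1}\alpha;1]\alpha,$$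
$$dh[\alpha;1]=\varepsilon(\sigma^{-1}\alpha)\bigl(C_{\alpha^*}[\alpha;1]+\hat q_{\sigma^{-1}\alpha}[\sigma^{-1}\alpha;1]\alpha\bigr)-\varepsilon(\sigma\alpha)\bigl(\alpha[\sigma\alpha;1]\hat q_{\sigma\alpha}+[\alpha;1]C_{\sigma\alpha}\bigr).$$
The sum is $z[\alpha;1]-[\alpha;1]z$. $\square$

## 7. The class $\eta$, and the obstruction to lifting the period

**Step 7.1: reduce $P$ modulo $z$ on both sides.** Let $X=\Lambda\otimes_BP\otimes_B\Lambda$, a complex of finitely generated projective $\Lambda$-bimodules, and let $\kappa_X:X\to X[2n]$ be induced by $\kappa$. We compute its homology. Put $F=P\otimes_B\Lambda$. By split exactness on the right, $F\to\Lambda$ is a resolution, with terms of the form $\bigoplus Be\otimes e'\Lambda$. The central element $z$ acts injectively on the left of $F$, so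
$$0\to F(-\tau)\xrightarrow{\ z\ }F\to X\to0$$
is an exact sequence of complexes of $B$-$\Lambda$-bimodules. Since $z$ acts as $0$ on $H_0(F)=\Lambda$, the long exact sequence gives $H_0(X)=\Lambda$. It also gives an isomorphism of bimodules $H_1(X)\cong H_0(F)(-\tau)=\Lambda(-\tau)$ (the connecting map), and $H_k(X)=0$ for $k\ge2$.

**Step 7.2: the triangle.** Truncating $X$ gives a triangle of $\Gamma$-graded $\Lambda$-bimodules
$$\Lambda(-\tau)[1]\xrightarrow{\ \iota\ }X\xrightarrow{\ \xi\ }\Lambda\xrightarrow{\ \eta\ }\Lambda(-\tau)[2],\tag{4}$$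
where $\iota$ induces the inverse of the connecting isomorphism on $H_1$ and $\xi$ induces the identity on $H_0$. This defines $\eta\in HH^2(\Lambda)_{-\tau}$. Write
$$HH^k(X,\Lambda)=\mathrm{Hom}_{D(\Lambda^e)}(X,\Lambda[k])=H^k(\mathrm{Hom}_{B^e}(P,\Lambda)).$$
Here we used that $X$ is a complex of projectives in degrees $\ge0$ and that $\mathrm{Hom}_{\Lambda^e}(X,\Lambda)=\mathrm{Hom}_{B^e}(P,\Lambda)$. Applying $\mathrm{Hom}(-,\Lambda[k])$ to (4) gives exact sequences
$$HH^{k-2}(\Lambda)_{\gamma+\tau}\xrightarrow{\ \eta\ }HH^k(\Lambda)_\gamma\xrightarrow{\ \xi^*\ }HH^k(X,\Lambda)_\gamma\xrightarrow{\ \partial\ }HH^{k-1}(\Lambda)_{\gamma+\tau},\qquad\partial(f)=f\circ\iota.\tag{5}$$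

**Step 7.3: the natural candidate for a second class.** Put
$$\theta=\xi[2n]\circ\kappa_X\in HH^{2n}(X,\Lambda)_{-S}.$$
As a cochain it is $[\alpha;2n]\mapsto e_{s(\alpha)}$. In Example 2.5 the shift by the period was already a Hochschild class. Here it is not, because $X$ is not a resolution of $\Lambda$: it has the extra homology $H_1(X)=\Lambda(-\tau)$. So $\theta$ is a class on $X$, and by (5) it comes from a class $\chi\in HH^{2n}(\Lambda)$ if and only if
$$\partial\theta=\theta\circ\iota\in HH^{2n-1}(\Lambda)_{\tau-S}$$
vanishes. This is where the direct approach stops. The map $\iota$ is known only through homology, and there is no formula on $\Lambda$ with which to evaluate $\theta\circ\iota$.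

The way around this has two parts. First, the homotopy $h$ for $z$ turns out to *be* $\iota$ after composing with $\xi$, so $\xi^*(\partial\theta)$ can be computed and is zero. Second, the exactness of (5) then puts $\partial\theta$ into $\eta\cdot HH^{2n-3}(\Lambda)_{2\tau-S}$, and this single graded piece of $HH^{2n-3}(\Lambda)$ vanishes.

## 8. The homotopy $h$ as a formula for $\iota$

**Step 8.1: $h$ becomes a chain map.** Since $z$ acts as $0$ on both sides of $X$, Claim 6.4 shows that the map $\bar h$ induced by $h$ satisfies $d\bar h+\bar hd=0$. So it is a chain map $\bar h:X(-\tau)[1]\to X$ (the differential of $X[1]$ is $-d$).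

**Claim 8.2.** $\bar h=\iota\circ\xi[1]$ in $D(\Lambda^e)$.

*Proof.* The complex $X(-\tau)[1]$ consists of projectives in homological degrees $\ge1$, so $\mathrm{Hom}(X(-\tau)[1],\Lambda)=0$ and $\xi\bar h=0$. By the triangle (4), $\bar h=\iota\circ g[1]$ with $g\in\mathrm{Hom}(X,\Lambda)_0=\mathrm{Hom}_{\Lambda^e}(H_0(X),\Lambda)_0$. That is, $g=g'\xi$ with $g'\in\mathrm{End}_{\Lambda^e}(\Lambda)$. To find $g'$, compute $\bar h$ on $H_1$. The class $1\in H_0(X)=H_1(X[1])$ is represented by $\sum_i[e_i]$. The cycle $\bar h(\sum_i[e_i])\in X_1$ lifts to $\sum_ih[e_i]\in F_1$, and in $F_0$ we have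
$$d\sum_ih[e_i]=z\sum_i[e_i]-\sum_i[e_i]z=z\sum_i[e_i],$$
since $z$ acts as $0$ on the right of $F$. So the connecting map sends the class of $\bar h(\sum_i[e_i])$ to the class of $\sum_i[e_i]$, which is $1\in\Lambda=H_0(F)$. On the other hand, $\iota$ inverts the connecting map on $H_1$, so this image is $g'(1)$. Hence $g'(1)=1$ and $g'=\mathrm{id}$. $\square$

**Step 8.3: $\xi^*(\partial\theta)=0$.** By Claim 8.2, composing $\theta\iota$ with $\xi[1]$ gives $\theta\circ\iota\circ\xi[1]=\theta\circ\bar h$. By (3) with $k=2n-1$ this is represented by the cochain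
$$[\alpha;2n-1]\mapsto\theta\bigl(\varepsilon(\sigma^{-1}\alpha)\hat q_{\sigma^{-1}\alpha}[\sigma^{-1}\alpha;2n]-\varepsilon(\sigma^{2n-1}\alpha)[\alpha;2n]\hat q_{\sigma^{2n-1}\alpha}\bigr)=\varepsilon(\sigma^{-1}\alpha)\bigl(\hat q_{\sigma^{-1}\alpha}-\hat q_{\sigma^{-1}\alpha}\bigr)=0,$$
because $\sigma^{2n-1}=\sigma^{-1}$. So $\xi^*(\partial\theta)=0$, and exactness of (5) gives
$$\partial\theta\in\eta\cdot HH^{2n-3}(\Lambda)_{2\tau-S}.\tag{6}$$

For $n=1$, as for $A'_c$, this group is $HH^{-1}(\Lambda)=0$, and the obstruction is gone.

## 9. Walks on the tree and the vanishing of $HH^{2n-3}(\Lambda)_{2\tau-S}$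

**The case $n=2$ by hand.** Take the tree $u - v - w$ of Example 2.3, with $x\in u$ and $y\in w$ possibly completed loops. Write $m=m_v$, so $M_v=2m$ and $S=g_u+2g_v+g_w$. We want $HH^1(\Lambda)_{2\tau-S}=0$. By (5) with $k=1$ this group embeds into $HH^1(X,\Lambda)_{2\tau-S}$. So let $f:P_1\to\Lambda$ be a cocycle of degree $2\tau-S$.

The element $f[a;1]\in e_1\Lambda e_2$ has degree $2\tau-g_u-g_v-g_w$. Candidates are paths in $v$ of odd length $r$, and (2) requires $1=b_uM_u$, $1=b_wM_w$, $r+1=b_vM_v$ and $b_u+b_v+b_w=2$. This forces $b_u=b_w=1$ and $b_v\geq1$, which is impossible. So $f[a;1]=0$, and likewise $f[b;1]=0$.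

The element $f[y;1]\in e_2\Lambda e_2$ has degree $2\tau-g_u-2g_v$. If it is non-zero, then (2) requires $b_uM_u=1$, so $M_u=b_u=1$. A power $y^j$ with $1\le j\le M_w$ would need $2=b_vM_v$ and $j=b_wM_w$, so $b_u+b_v+b_w\geq3$, which is impossible. The remaining candidates $(ba)^j$, $j\ge0$, need $2j+2=2m\,b_v$ with $b_v=1$ and $b_w=0$, so $j=m-1$. Hence $f[y;1]=\lambda(ba)^{m-1}$, and when $M_u=1$ the degree does *not* exclude this. The cocycle condition does. Since $d[a;2]=a[y;1]+[a;1]y$,
$$0=a\,f[y;1]+f[a;1]\,y=\lambda\,a(ba)^{m-1},$$
and $a(ba)^{m-1}$ has length $2m-1<M_v$, so it is a basis element. Thus $\lambda=0$. By symmetry $f[x;1]=0$, using $d[b;2]=b[x;1]+[b;1]x$.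

So two things work together: the grading leaves at most one candidate for each generator, and one cocycle equation kills it. In general the candidates are found by following $\sigma$, which walks along the tree.

**Lemma 9.1.** Let $1\le l\le n-1$ and $k=2n-2l-1$. Then every cocycle $f\in\mathrm{Hom}_{B^e}(P_k,\Lambda)$ of degree $(l+1)\tau-S$ is $0$. In particular $HH^k(X,\Lambda)_{(l+1)\tau-S}=0$.

*Proof.* Fix an arrow $\alpha$.

**Step 9.2: the complementary arrows.** *We rewrite the degree of $f[\alpha;k]$.* Put $\delta_r=\sigma^{k+r}\alpha$ for $0\le r\le2l$. These are the $2l+1$ arrows complementary to $\alpha,\dots,\sigma^{k-1}\alpha$ in the cycle $\sigma$. They are distinct, and $\delta_{2l}=\sigma^{-1}\alpha$. Let $\delta_r\in u_r$, and put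
$$i=s(\alpha)=t(\delta_{2l}),\qquad i'=t(\sigma^{k-1}\alpha)=s(\delta_0).$$
Let $a_u$ be the number of $r$ with $u_r=u$. Then $0\le a_u\le n_u\le M_u$. Call $u$ *visited* if $a_u>0$. Since $\deg[\alpha;k]=S-\sum_ua_ug_u$, the element $f[\alpha;k]\in e_i\Lambda e_{i'}$ has degree $(l+1)\tau-\sum_ua_ug_u$.

**Step 9.3: the walk.** *We count visited vertices.* By Step 4.3, $u_0,u_1,\dots,u_{2l}$ is a walk in $G$ whose step from $u_r$ to $u_{r+1}$ crosses the edge $t(\delta_r)$. An arrow is determined by its orbit and its target, and the $\delta_r$ are distinct. So each edge is crossed at most once in each direction. Removing an edge disconnects the tree, so an edge is crossed an odd number of times, i.e. exactly once, if and only if it separates $u_0$ from $u_{2l}$, i.e. lies on the geodesic between them. Let $\ell$ be the length of this geodesic. The walk has $2l$ steps, so $\ell+\frac{2l-\ell}2=l+\frac\ell2$ edges are crossed. They form a subtree (a single vertex if there were no edges) whose vertices are the visited vertices. So exactly $l+\frac\ell2+1$ vertices are visited.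

**Step 9.4: candidates allowed by the degree.** Let $q$ be a basis element of Step 5.4 occurring in $f[\alpha;k]$.

(i) Suppose $q=e_i$, so $i=i'$. By (2), $a_u=b_uM_u$ with $\sum_ub_u=l+1$. Since $0\le a_u\le M_u$, we have $b_u=1$ for visited $u$ and $b_u=0$ otherwise. So $l+1$ vertices are visited and $\ell=0$. Put $v=u_0$. Then $a_v=M_v$, and $q$ has length $0=M_v-a_v$.

(ii) Suppose $q$ is, up to a scalar if $q=\omega_i$, a path of length $r$ in an orbit $v$, $1\le r\le M_v$. By (2), $b_u=1$ for visited $u\ne v$, $b_u=0$ for unvisited $u\ne v$, $r+a_v=b_vM_v$ with $b_v\ge1$, and $\sum_ub_u=l+1$. If $v$ is not visited, then $r=b_vM_v$ forces $b_v=1$, and $(l+\frac\ell2+1)+1=l+1$, which is impossible. So $v$ is visited, and $l+\frac\ell2+b_v=l+1$. Hence $b_v=1$, $\ell=0$ and $r=M_v-a_v$.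

**Step 9.5: in case (ii), $v=u_0$.** We have $v\in i$ and $v\in i'$, because $q$ goes from $i$ to $i'$ in the orbit $v$. Since $\ell=0$, $u_0=u_{2l}$. This vertex belongs to $i'$, as $\delta_0$ starts at $i'$, and to $i$, as $\delta_{2l}$ ends at $i$. Suppose $v\ne u_0$. As $G$ has no multiple edges, $i=i'=\{u_0,v\}$. The walk starts at $u_0$ and visits $v$. Since removing $i$ separates them, the walk crosses $i$ from $u_0$ to $v$ at some step. That is, for some $r'<2l$ we have $\delta_{r'}\in u_0$ and $t(\delta_{r'})=i$. But $\delta_{2l}$ is the unique arrow in $u_0$ with target $i$, and $\delta_{r'}\ne\delta_{2l}$, a contradiction.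

So if $f[\alpha;k]\ne0$, then $u_0=u_{2l}=:v$, and $q$ is the path in the orbit $v$ starting at $i$ of length $M_v-a_v$. Thus $f[\alpha;k]=\lambda q$ for this single $q$. Since $l\ge1$, the distinct arrows $\delta_0,\delta_{2l}$ both lie in $v$, so $a_v\ge2$.

**Step 9.6: the cocycle condition.** *It kills the remaining candidate.* Let $\beta=\sigma^{-1}\alpha=\delta_{2l}\in v$. Then
$$0=f(d[\beta;k+1])=\beta f[\alpha;k]+(-1)^{k+1}f[\beta;k]\,\sigma^k\beta.$$
Here $\beta q$ is a path in the orbit $v$: if $q$ is non-trivial, it starts with $\pi(\beta)$, the arrow of $v$ starting at $i$. Its length is $M_v-a_v+1\in[1,M_v-1]$. So it is a basis element in the orbit $v$ and none of the $\omega_j$. The second term lies in $\Lambda\sigma^k\beta$, where $\sigma^k\beta=\sigma^{k-1}\alpha=\sigma^{-1}\delta_0$. This arrow has target $i'$. Since $\delta_0\in v$, it lies in the other endpoint $v'\ne v$ of $i'$. So $\Lambda\sigma^k\beta$ is contained in the span of the paths of positive length $<M_{v'}$ in the orbit $v'$ and of the elements $\omega_j$. By linear independence $\lambda=0$. As $\alpha$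 was arbitrary, $f=0$. $\square$

**Corollary 9.7.** $HH^{2n-3}(\Lambda)_{2\tau-S}=0$.

*Proof.* Put $\gamma_j=(n-j+1)\tau-S$, so $\gamma_j+\tau=\gamma_{j-1}$. We show $HH^{2j-1}(\Lambda)_{\gamma_j}=0$ for $0\le j\le n-1$ by induction on $j$. For $j=0$ the degree $2j-1$ is negative. For $1\le j\le n-1$, (5) gives the exact sequence
$$HH^{2j-3}(\Lambda)_{\gamma_{j-1}}\to HH^{2j-1}(\Lambda)_{\gamma_j}\to HH^{2j-1}(X,\Lambda)_{\gamma_j}.$$
The first term is $0$ by induction. The last is $0$ by Lemma 9.1 with $l=n-j$, for which $k=2j-1$ and $(l+1)\tau-S=\gamma_j$. Now take $j=n-1$. $\square$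

**Proposition 9.8.** There is $\chi\in HH^{2n}(\Lambda)$ with
$$\chi\circ\xi=\theta=\xi[2n]\circ\kappa_X.\tag{7}$$

*Proof.* By (6) and Corollary 9.7, $\partial\theta=0$. So $\theta$ is in the image of $\xi^*$ by (5). $\square$

## 10. Finite generation over $K[\eta,\chi]$: proof of Theorem A

Let $M,N$ be finite-dimensional right $\Lambda$-modules and $E=\mathrm{Ext}^*_\Lambda(M,N)$. The classes $\eta,\chi$ have even degree and $HH^*(\Lambda)$ is graded commutative. So they commute, and $E$ is a graded module over the polynomial ring $K[\eta,\chi]$.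

**Step 10.1: Ext over $B$ is finitely generated over the period.** By split exactness on the left, $M\otimes_BP$ is a projective resolution of $M_B$, with terms of the form $\bigoplus Me\otimes e'B$. So
$$\mathrm{Hom}_{D(\Lambda)}(M\otimes_\Lambda X,N[k])=H^k\mathrm{Hom}_\Lambda(M\otimes_BP\otimes_B\Lambda,N)=H^k\mathrm{Hom}_B(M\otimes_BP,N)=\mathrm{Ext}^k_B(M,N).$$
This is finite-dimensional, since $\mathrm{Hom}_B(Me\otimes e'B,N)=\mathrm{Hom}_K(Me,Ne')$. Let $k\ge1$. A $(k+2n)$-cocycle has the form $g\kappa$ for a $k$-cochain $g$, since $\kappa:P_{k+2n}\to P_k$ is an isomorphism. From $0=g\kappa d=gd\kappa$ and the fact that $\kappa:P_{k+1+2n}\to P_{k+1}$ is an isomorphism we get $gd=0$. So $\kappa^*:\mathrm{Ext}^k_B(M,N)\to\mathrm{Ext}^{k+2n}_B(M,N)$ is surjective for $k\ge1$. Hence $\mathrm{Ext}^*_B(M,N)$ is a finitely generated module over the polynomial ring $K[\kappa]$ (with $\kappa$ acting as $\kappa^*$), generated in degrees $\le2n$.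

**Step 10.2: $E/\eta E$ embeds in it.** Apply $M\otimes^L_\Lambda-$ and then $\mathrm{Hom}(-,N[k])$ to (4), forgetting the $\Gamma$-grading. In the resulting long exact sequence the kernel of $f\mapsto f\circ(M\otimes\xi)$ is $\eta E$. So we get an injection
$$E/\eta E\hookrightarrow\mathrm{Ext}^*_B(M,N),\qquad f\mapsto f\circ(M\otimes\xi).$$
By (7), with shifts suppressed,
$$f\chi\mapsto f\circ(M\otimes\chi\xi)=f\circ(M\otimes\xi)\circ(M\otimes\kappa_X),$$
so the injection is linear along $K[\chi]\cong K[\kappa]$. As $K[\kappa]$ is Noetherian, $E/\eta E$ is finitely generated over $K[\chi]$.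

**Step 10.3: lift generators.** Let $U\subseteq E$ be the $K[\eta,\chi]$-submodule generated by finitely many homogeneous lifts of generators of $E/\eta E$. Then $E^k\subseteq U^k+\eta E^{k-2}$ for all $k$. Since $E$ vanishes in negative degrees, induction on $k$ gives $E=U$.

**Step 10.4: left modules and $HH^*(\Lambda)$.** For left modules $M,N$ use $-\otimes^L_\Lambda M$ with the same $\eta$ and $\chi$. By split exactness on the right, $P\otimes_BM$ is a projective resolution of ${}_BM$, and $\mathrm{Hom}_\Lambda(X\otimes_\Lambda M,N)=\mathrm{Hom}_B(P\otimes_BM,N)$. As before, $E/\eta E\hookrightarrow\mathrm{Ext}_B^*(M,N)$ is linear along $\chi\mapsto\kappa^*$, and the terms $Be\otimes e'M$ give finite-dimensional Hom spaces $\mathrm{Hom}_K(e'M,eN)$. The argument of Steps 10.1 and 10.3 applies. For $HH^*(\Lambda)$, (5) gives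
$$HH^*(\Lambda)/\eta HH^*(\Lambda)\hookrightarrow HH^*(X,\Lambda)=H^*(\mathrm{Hom}_{B^e}(P,\Lambda)),$$
linear along $\chi\mapsto\kappa^*$. The target is finite-dimensional in each degree, since $\mathrm{Hom}_{B^e}(Be\otimes e'B,\Lambda)=e\Lambda e'$. The cocycle argument of Step 10.1 shows that $\kappa^*$ from degree $k$ to degree $k+2n$ is surjective for $k\ge1$. So $HH^*(\Lambda)$ is finitely generated over $K[\eta,\chi]$ in the same way.

**Step 10.5: (Fg).** Let $H\subseteq HH^*(\Lambda)$ be the subalgebra generated by $HH^0(\Lambda),\eta,\chi$. It is graded and concentrated in even degrees, hence commutative. It is a finitely generated algebra over the finite-dimensional commutative algebra $HH^0(\Lambda)$, hence Noetherian. Also $H^0=HH^0(\Lambda)$, since $\eta$ and $\chi$ have positive degree. Finally $\mathrm{Ext}^*_\Lambda(\Lambda/\mathfrak r,\Lambda/\mathfrak r)$ is finitely generated over $K[\eta,\chi]$, hence over $H$. So $\Lambda$ satisfies (Fg). This proves Theorem A. $\blacksquare$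

## 11. Modules of complexity one under (Fg): proof of Theorem B

The equivalence of (a) and (b) is Theorem 3.1, since a tree has no multiple edges, and (b)$\Rightarrow$(c) is Theorem A. What remains is (c)$\Rightarrow$(a), which follows from the next statement.

**Proposition 11.1.** A finite-dimensional selfinjective algebra $\Lambda$ with (Fg) has no criminals.

*Proof.* Put $T=\Lambda/\mathfrak r$ and let $H$ be as in Definition 2.4.

**Step 11.2: finite generation for all modules.** *We pass from $T$ to any $M$.* The action of $H$ on $\mathrm{Ext}^*_\Lambda(M,T)$ is natural in $M$. If $M$ is simple, it is a direct summand of $T$, so $\mathrm{Ext}^*_\Lambda(M,T)$ is a direct summand of the $H$-module $\mathrm{Ext}^*_\Lambda(T,T)$, hence finitely generated. For a short exact sequence $0\to M'\to M\to M''\to0$ the sequence $\mathrm{Ext}^*_\Lambda(M'',T)\to\mathrm{Ext}^*_\Lambda(M,T)\to\mathrm{Ext}^*_\Lambda(M',T)$ is an exact sequence of $H$-modules. Since $H$ is Noetherian, finite generation of the outer terms gives it for the middle term. By induction on length, $\mathrm{Ext}^*_\Lambda(M,T)$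 is a finitely generated $H$-module for every $M$.

**Step 11.3: the ring that acts has dimension one.** Let $M$ have complexity one and no non-zero projective summands. Put $E=\mathrm{Ext}^*_\Lambda(M,T)$ and $A=H/\mathrm{Ann}_H(E)$. If $P_k$ is the $k$-th term of the minimal projective resolution of $M$, then $E^k=\mathrm{Hom}_\Lambda(P_k,T)$, so $\dim E^k$ is bounded, and $E^k=0$ only if $P_k=0$. A commutative Noetherian graded ring in degrees $\ge0$ is finitely generated over its degree-zero part. So $A$ is a graded, finitely generated commutative $K$-algebra with $A^0$ finite-dimensional. If $x_1,\dots,x_s$ are homogeneous generators of $E$, then $a\mapsto(ax_j)_j$ embeds $A$ in a finite sum of shifts of $E$, so $\dim A^k$ is bounded in $k$. Moreover, $A$ is not finite-dimensional. Otherwise $E$ would be finite-dimensional, and $M$ would have finite projective dimension. Since $\Lambda$ is selfinjective, $M$ would be projective.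

**Step 11.4: one element suffices.** Choose finitely many homogeneous elements of positive degree that generate $A$ over $A^0$, and let $A'\subseteq A$ be the $K$-subalgebra they generate. Then $A'^0=K$, and $A=A^0A'$ is a finite $A'$-module. By graded Noether normalization $A'$ is finite over a polynomial subalgebra $K[h_1,\dots,h_d]$ with $h_j$ homogeneous of positive degree. Two algebraically independent elements of degrees $d_1,d_2$ give $N+1$ independent monomials in degree $Nd_1d_2$. So boundedness of $\dim A'^k$ gives $d\le1$. Since $A$ is infinite-dimensional, so is $A'$, and $d=1$. So $A$, hence $E$, is finitely generated over $K[h]$ with $h=h_1$. Write $e=\deg h>0$.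

**Step 11.5: from $h$ to periodicity.** As $E$ is finitely generated over $K[h]$, the map $h:E^j\to E^{j+e}$ is surjective for $j\gg0$. Since dimensions are finite, they are eventually constant along each residue class modulo $e$, so $h$ is bijective for $j\gg0$. Lift $h$ to an element of $H^e$. It acts on $E$ by composition with an element of $\mathrm{Ext}^e_\Lambda(M,M)=\underline{\mathrm{Hom}}_\Lambda(\Omega^eM,M)$, i.e. with a stable map $\Omega^eM\to M$. Let $C$ be its cone in the stable category. For $j\gg0$ the induced map
$$\mathrm{Ext}^j_\Lambda(M,T)\to\mathrm{Ext}^j_\Lambda(\Omega^eM,T)=\mathrm{Ext}^{j+e}_\Lambda(M,T)$$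
is bijective, so $\mathrm{Ext}^j_\Lambda(C,T)=0$ for $j\gg0$ by the long exact sequence. Hence $C$ has finite projective dimension and is projective, i.e. zero in the stable category. So $\Omega^eM\to M$ is a stable isomorphism. Neither module has projective summands, so $\Omega^eM\cong M$, and $M$ is periodic. $\blacksquare$

We return to the loop algebra $A_q$ of Section 1, with $q$ not a root of unity. It is selfinjective: the coefficient of $yx$ in a product gives a non-degenerate form, pairing $1$ with $yx$ and $x$ with $y$. The modules $M_\lambda$ are criminals, so by Proposition 11.1 the algebra $A_q$ does not satisfy (Fg). For the algebra $A'_c$, whose Brauer graph is a segment, Theorem A gives (Fg) for every $c\neq 0$, with $\eta$ and $\chi$ both in $HH^2(A'_c)$.
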